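# Continuous versus smooth homotopy type for smooth CW complexes

## 1. Two arcs joined at a point

Take the interval $[-1,1]$, but remember that it was made by gluing $[-1,0]$ and $[0,1]$ at $0$. Call the result $\Lambda$. For $U\subset\mathbb R^m$ open, declare a map $P:U\to\Lambda$ to be *admissible* if near each point of $U$ it is a smooth function with values in $[-1,0]$, or a smooth function with values in $[0,1]$. Compare $\Lambda$ with the plain interval $D^1=[-1,1]$, where every smooth function with values in $[-1,1]$ is admissible.

The curve $t\mapsto t$ on $(-1,1)$ is admissible for $D^1$. It is not admissible for $\Lambda$: every neighborhood of $t=0$ has values of both signs. More is true: *an admissible curve in $\Lambda$ that passes from negative to positive values must wait at $0$.* Let $P$ be admissible on an interval, with $P(t_1)<0<P(t_2)$ and $t_1<t_2$ (the other order is symmetric). Put $t_0=\sup\{t\in[t_1,t_2]:P(t)<0\}$. By continuity $P(t_0)\le0$, so $t_0<t_2$; and $P(t_0)<0$ would give negative values just after $t_0$, so $P(t_0)=0$. There are negative values arbitrarily close to $t_0$, so near $t_0$ the curve takes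 values in $[-1,0]$. But $P\ge0$ on $(t_0,t_2]$. Hence $P=0$ on some interval $[t_0,t_0+\delta)$.

Call a map smooth if it carries admissible maps to admissible maps. The identity $\Lambda\to D^1$ is smooth. The identity $D^1\to\Lambda$ is a homeomorphism but is not smooth, since it carries the admissible curve $t\mapsto t$ to a non-admissible one. Are $\Lambda$ and $D^1$ nevertheless homotopy equivalent through smooth maps and smooth homotopies? Let us repair the inverse by making it wait. Fix once and for all a smooth $\beta:\mathbb R\to[0,1]$ with $\beta=0$ on $(-\infty,\frac14]$ and $\beta=1$ on $[\frac12,\infty)$, and let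
$$\mu(v)=v\,\beta(|v|),\qquad \mu:[-1,1]\to[-1,1].$$
This is a smooth function, it vanishes for $|v|\le\frac14$, it is the identity for $|v|\ge\frac12$, and it maps each half of the interval into itself. As a map $D^1\to\Lambda$ it is smooth: on $\{v<\frac14\}$ its values lie in $[-1,0]$, on $\{v>-\frac14\}$ they lie in $[0,1]$, and these open sets cover $D^1$. Fix also a smooth $\tau:\mathbb R\to[0,1]$ with $\tau=0$ for $t\le\frac14$ and $\tau=1$ for $t\ge\frac34$. The formula $(1-\tau(t))x+\tau(t)\mu(x)$ is a homotopy from the identity to $\mu$, smooth on $D^1$, and smooth on $\Lambda$ as well because it preserves each half. So $\mu$ is a smooth homotopy inverse of the identity $\Lambda\to D^1$.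

In this example a continuous homotopy equivalence could be replaced by a smooth one, at the price of creating waiting regions. The talk is about whether this always works for spaces built from cells by smooth gluing.

## 2. Diffeological spaces and smooth CW complexes

**Definition (diffeological space).** A diffeological space is a set $X$ together with, for each open $U\subset\mathbb R^n$ ($n\ge0$), a set $\mathcal D_X(U)$ of maps $U\to X$, called *plots*, such that:

- (D1) constant maps are plots, and if $P\in\mathcal D_X(U)$ and $\phi:V\to U$ is smooth between open sets of Euclidean spaces, then $P\circ\phi\in\mathcal D_X(V)$;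
- (D2) a map $P:U\to X$ that restricts to plots on the members of an open cover of $U$ is a plot.

A map $f:X\to Y$ is *smooth* if $f\circ P$ is a plot of $Y$ for every plot $P$ of $X$. The resulting category $\mathsf{Diffeology}$ is complete and cocomplete and contains smooth manifolds, with or without boundary, as a full subcategory.

Some examples. The space $\Lambda$ above is one. The closed unit disk $D^k\subset\mathbb R^k$ has as plots the smooth maps $U\to\mathbb R^k$ with values in $D^k$. On a set $X_0$ the *discrete* diffeology has as plots the locally constant maps. A subset $A\subset X$ has the *subset diffeology*: its plots are the plots of $X$ with values in $A$. A plot of a *product* $X\times Y$ is a pair of plots. In a *quotient* $X/{\sim}$ the plots are the maps that locally lift to plots of $X$.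

**Definition (D-topology).** $D(X)$ is the set $X$ with the finest topology making all plots continuous: $O$ is open iff $P^{-1}(O)$ is open for each plot $P$. It is regarded in the convenient category $\mathsf{NG}$ of topological spaces of Shimakawa–Yoshida–Haraguchi. The functor $D$ preserves colimits.

For instance, $D$ of a discrete diffeological space is a discrete topological space, and Fact 4 below shows that $D(D^k)$ is the usual disk. Smooth maps are continuous for the $D$-topologies: if $O\subset Y$ is $D$-open and $P$ is a plot of $X$, then $P^{-1}f^{-1}(O)=(fP)^{-1}(O)$ is open.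

**Definition (smooth CW complex).** A smooth CW complex $X$ is the colimit in $\mathsf{Diffeology}$ of skeleta $X_0\subset X_1\subset\cdots$, where $X_0$ is discrete, and for each $n\ge0$ there is a smooth map $h_n:S_n=\coprod_\alpha S^n_\alpha\to X_n$ such that $X_{n+1}$ is the pushout in $\mathsf{Diffeology}$ of $h_n$ and the inclusion $S_n\hookrightarrow\coprod_\alpha D^{n+1}_\alpha$. Then $D(X)$ is a topological CW complex.

For a $k$-cell $\alpha$ we write $\chi_\alpha:D^k\to X_k\to X$ for its characteristic map and $h_\alpha=\chi_\alpha|_{S^{k-1}}$ for its attaching map. Points of $X_0$ are the $0$-cells, and $D^0$ is a point. We write $B=B^k$ for the interior of $D^k$ (and $B^0=D^0$). A *subcomplex* $A\subset X$ is a union of open cells containing the closed cell of each of its cells; "smooth on $A$" refers to the subset diffeology. The space $\Lambda$ is a smooth CW complex with vertices $-1,0,1$ and two $1$-cells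
$$\chi_-(v)=\tfrac{v-1}2,\qquad \chi_+(v)=\tfrac{v+1}2 ;$$
that its plots are the admissible maps of Section 1 is Fact 1 below.

**Definition (homotopy types).** A *continuous map* $X\to Y$ of diffeological spaces is a map $D(X)\to D(Y)$ in $\mathsf{NG}$. A *continuous homotopy* from $f$ to $g$ is a continuous map $H:D(X\times\mathbb R)\to D(Y)$ with $H(x,t)=f(x)$ for $t\le\varepsilon$ and $H(x,t)=g(x)$ for $t\ge1-\varepsilon$, for some $0<\varepsilon\ll1$. A *smooth homotopy* is a smooth $H:X\times\mathbb R\to Y$ with the same end conditions. Two smooth CW complexes have *the same topological homotopy type* if there are continuous $f:X\to Y$, $h:Y\to X$ with $fh$ and $hf$ continuously homotopic to the identities. They have *the same diffeological homotopy type* if this holds with "smooth" in place of "continuous", for the maps and for the homotopies.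

A homotopy is *stationary on $A$* if it does not depend on the time parameter at points of $A$.

The problem, which comes from Norio Iwase, "Whitney Approximation for Smooth CW Complex", arXiv:2001.02893 (2020), asks to prove or disprove: smooth CW complexes with the same topological homotopy type have the same diffeological homotopy type. In dimension $0$ there is nothing to do, since maps between discrete spaces are automatically smooth. Section 1 treated one pair of graphs.

## 3. An irrational torus, and the statement

The answer cannot be formal, because for general diffeological spaces it is negative. Let $\theta$ be irrational, $\Gamma=\mathbb Z+\theta\mathbb Z$, and $T=\mathbb R/\Gamma$ with the quotient diffeology and projection $\pi$.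

*Topologically $T$ is a point.* If $O\subset T$ is $D$-open and nonempty, then $\pi^{-1}(O)$ is open, nonempty and $\Gamma$-invariant. Every orbit $x+\Gamma$ is dense, so it meets $\pi^{-1}(O)$; hence $O=T$. So $D(T)$ is indiscrete, and every map into it is continuous. In particular the map equal to $x$ for $t<\frac12$ and to a fixed point for $t\ge\frac12$ is a continuous homotopy from the identity to a constant.

*Smoothly $T$ is not a point.* Suppose $H:T\times\mathbb R\to T$ is a smooth homotopy from the identity to a constant. The map $(x,t)\mapsto H(\pi(x),t)$ is a plot $\mathbb R^2\to T$, so it lifts locally to $\mathbb R$. Two lifts on a connected open set differ by a continuous function with values in the countable set $\Gamma$, hence by a constant. So over a ball on which a lift exists, the germs of lifts form a product of the ball with the discrete set $\Gamma$; the germs of lifts therefore form a covering of the simply connected space $\mathbb R^2$, and there is a global lift $G:\mathbb R^2\to\mathbb R$. For $a\in\Gamma$ the function $G(x+a,t)-G(x,t)$ is continuous and $\Gamma$-valued, so it is constant. At $t=0$ the functions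 $G(x,0)$ and $x$ both lift $\pi$, so $G(x,0)=x+c$ with $c$ constant, and the difference is $a$. At $t=1$ the function $G(\cdot,1)$ lifts a constant map, so it is continuous with values in one coset of $\Gamma$, hence constant, and the difference is $0$. This is a contradiction for $a\neq0$. So $T$ does not have the diffeological homotopy type of a point.

For smooth CW complexes, however, the answer is yes.

**Main Theorem.** *Smooth CW complexes $X,Y$ have the same topological homotopy type if and only if they have the same diffeological homotopy type.*

It follows from two theorems, in which $X,Y$ are smooth CW complexes and $A\subset X$ is a subcomplex.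

**Theorem 1.** *Let $f:X\to Y$ be continuous with $f|_A$ smooth. Then $f$ is continuously homotopic, stationarily on $A$, to a smooth map.*

**Theorem 2.** *Let $f_0,f_1:X\to Y$ be smooth, and let $F$ be a continuous homotopy between them that is stationary on $A$. Then there is a smooth homotopy from $f_0$ to $f_1$ that is stationary on $A$.*

**Deduction of the Main Theorem.** If $X,Y$ have the same diffeological homotopy type, apply $D$: smooth maps and smooth homotopies are continuous. Conversely, let $f:X\to Y$ and $h:Y\to X$ be continuous with $fh\simeq\mathrm{id}_Y$ and $hf\simeq\mathrm{id}_X$ continuously. By Theorem 1 with $A=\emptyset$ there are smooth $f'\simeq f$ and $h'\simeq h$. Then $f'h'\simeq fh\simeq\mathrm{id}_Y$ and $h'f'\simeq hf\simeq\mathrm{id}_X$ continuously. The maps $f'h'$, $h'f'$ and the identities are smooth, so Theorem 2 with $A=\emptyset$ makes these homotopies smooth. Hence $X$ and $Y$ have the same diffeological homotopy type. $\square$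

It remains to prove Theorems 1 and 2.

## 4. What plots and open sets look like

**Fact 1.** *A map $P:U\to X$ into a smooth CW complex is a plot iff every $u\in U$ has a neighborhood $V$ with $P|_V=\chi_\alpha\circ Q$ for some cell $\alpha$ and some plot $Q:V\to D^k$.*

We first describe plots of a colimit. On the set-theoretic colimit consider the maps that locally lift to plots of one of the spaces in the diagram. Constants qualify, since every point lifts; precomposition with smooth maps and gluing are clear; so (D1) and (D2) hold. The structure maps are smooth. If $f$ is a map out of the colimit whose composites with the structure maps are smooth, then $f\circ P$ is locally a plot for each such $P$, hence a plot by (D2). So this is the colimit in $\mathsf{Diffeology}$. Consequently a plot of $X$ locally lifts to some $X_n$; a plot of $X_{n+1}$ locally lifts to $X_n$ or to some $D^{n+1}_\alpha$ (a lift to $S_n$ gives both); a plot of $X_0$ is locally constant, so it factors locally through a $0$-cell. Induction gives "only if", and "if" is clear because the $\chi_\alpha$ are smooth. Each skeleton $X_n$ is itself a smooth CW complex,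 so the same holds for $X_n$ with cells of dimension $\le n$.

**Fact 2.** *A map $F:X\times\mathbb R\to Z$ is smooth iff $F\circ(\chi_\alpha\times1):D^k\times\mathbb R\to Z$ is smooth for all $\alpha$. Likewise $f:X\to Z$ is smooth iff all $f\circ\chi_\alpha$ are. The same holds for each $X_n$, with cells of dimension $\le n$. Smoothness is local for $D$-open covers.*

A plot of $X\times\mathbb R$ is a pair $(P,r)$. Locally $P=\chi_\alpha Q$, so $F\circ(P,r)=F(\chi_\alpha\times1)\circ(Q,r)$ is locally a plot; use (D2). The second claim is the same without $r$. For the last claim, if $X=\bigcup O_i$ with $O_i$ $D$-open and $f|_{O_i}$ smooth, then for a plot $P$ the sets $P^{-1}(O_i)$ form an open cover on whose members $f\circ P$ is a plot.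

**Fact 3.** *A plot $P$ of $X$ with values in $X_n$ is a plot of $X_n$.*

Locally $P=\chi_\alpha\circ Q$ with $\alpha$ a $k$-cell. If $k\le n$ we are done. If $k>n$, then $Q$ takes values in $S^{k-1}$, since $\chi_\alpha(B)\cap X_{k-1}=\emptyset$. So $Q$ is a plot of the submanifold $S^{k-1}$, and $P=h_\alpha\circ Q$ is locally a plot of $X_{k-1}$. Apply Fact 1 to $X_{k-1}$ and descend until $k\le n$. In particular, a smooth map into $Y$ with values in $Y_n$ is smooth into $Y_n$.

**Fact 4 (topology).** *(a) $D(D^k)$ and $D(D^k\times\mathbb R)$ have the usual topologies. (b) $O\subset X$ is $D$-open iff all $\chi_\alpha^{-1}(O)$ are open. (c) For $T$ locally compact Hausdorff, a map on $D(X)\times T$ is continuous iff it is so on all $D^k_\alpha\times T$; and $D(X\times\mathbb R)=D(X)\times\mathbb R$. (d) Continuous homotopies are the same thing as ordinary homotopies $D(X)\times[0,1]\to D(Y)$. (e) $D(Y_n)$ is a closed subspace of $D(Y)$, and compact subsets of $D(Y)$ lie in some $Y_N$.*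

(a) Plots are continuous, so usual open sets are $D$-open. Conversely, $p(v)=\frac{\sin|v|}{|v|}\,v$ (with $p(0)=0$) is smooth on $\mathbb R^k$ with values in $D^k$, so it is a plot, and it maps the closed ball of radius $\frac\pi2$ homeomorphically onto $D^k$. If $O$ is $D$-open, then $p^{-1}(O)$ is open, so $O$ is open in $D^k$. For $D^k\times\mathbb R$ use the plot $(v,t)\mapsto(p(v),t)$.

(b) The maps $\chi_\alpha$ are smooth, hence continuous. Conversely, if all $\chi_\alpha^{-1}(O)$ are open and $P=\chi_\alpha Q$ on $V$, then $P^{-1}(O)\cap V=Q^{-1}\chi_\alpha^{-1}(O)$ is open. In the same way, $O\subset X\times\mathbb R$ is $D$-open iff all $(\chi_\alpha\times1)^{-1}(O)$ are open.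

(c) By (b), $q:\coprod D^k_\alpha\to D(X)$ is a quotient map. By a theorem of J.H.C. Whitehead $q\times\mathrm{id}_T$ is a quotient map for $T$ locally compact Hausdorff, which is the first claim. For $T=\mathbb R$ it says that the product topology on $D(X)\times\mathbb R$ is the quotient topology from $\coprod D^k_\alpha\times\mathbb R$; by the last sentence of (b), that is $D(X\times\mathbb R)$.

(d) Restrict to $[0,1]$ in one direction; precompose with $\tau$ in the other.

(e) Let $C$ be closed in $D(Y_n)$. For a cell $\alpha$ of dimension $k\le n$, $\chi_\alpha^{-1}(C)$ is closed. For $k>n$, $\chi_\alpha^{-1}(C)=h_\alpha^{-1}(C)$, and it is closed because, by induction on $k$, $C$ is closed in $D(Y_{k-1})$ and $h_\alpha$ is continuous. So $C$ is closed in $D(Y)$. As the inclusion $Y_n\to Y$ is continuous, $D(Y_n)$ is a closed subspace. The statement on compact subsets is the textbook fact for CW complexes.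

**Fact 5.** *Smooth homotopy is an equivalence relation, compatible with composition.* To concatenate, rescale and use that both homotopies are stationary near the junction. Stationarity on $A$ is preserved.

## 5. Why smoothing inside open cells is not enough

Suppose $M\subset\mathbb R^m$ is open and $g:M\to D(Y_{n+1})$ is continuous. A sensible first plan is this. Let $E\subset Y_{n+1}$ be the union of the open $(n+1)$-cells. On $U=g^{-1}(E)$ the map $g$ is a continuous function into open balls. Approximate it there by a smooth function, with an error tending to $0$ toward the frontier of $U$ so that the result still extends by $g$ outside $U$, and then treat the rest, $M\setminus U=g^{-1}(Y_n)$, by induction.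

This stops at the frontier of $U$. Take $M=(-1,1)$ and $g(t)=t\in\Lambda$. Here $U=(-1,0)\cup(0,1)$, and the plan yields a map $\hat g$ with $\hat g(0)=0$ that is negative for $t<0$ and positive for $t>0$. However well chosen, it never waits at $0$, so by Section 1 it is not a plot. The reason in general is Fact 1: near each point of $M$ a plot must lift to *one* closed cell. Nor can one start an induction on $g^{-1}(Y_n)$, which need not be open in $\mathbb R^m$; in the example it is a single point.

The repair in Section 1 was to enlarge the preimage of the skeleton, by collapsing a collar of the cell onto the boundary, and to do so by a smooth formula. Here it is in every dimension.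

**Fact 6 (collapse).** For $v\in D^k$ ($k\ge1$) and $s\in[0,1]$ put
$$K(v,s)=v\Bigl(1+s\,\beta(|v|)\bigl(\tfrac1{|v|}-1\bigr)\Bigr),\qquad K(v,s)=v\ \text{ for }|v|\le\tfrac14 .$$
Then $|K(v,s)|=|v|+s\beta(|v|)(1-|v|)\in[|v|,1]$, and
$$K(v,0)=v,\qquad K(v,s)=v\ \text{ if }|v|=1,\qquad K(v,1)=\tfrac{v}{|v|}\ \text{ if }|v|\ge\tfrac12 .$$
For smooth $\sigma:\mathbb R\to[0,1]$ the map $(v,t)\mapsto K(v,\sigma(t))$ is smooth on $D^k\times\mathbb R$: the same formula is smooth on $\mathbb R^k\times\mathbb R$, since near $v=0$ it is $v$, and it maps $D^k\times \mathbb R$ into $D^k$.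

With $K$ the order of operations becomes: first smooth $g$ *deep inside* the top cells; then collapse the collars, so that an *open* part of $M$ is pushed into $Y_n$; then use induction on that open part. The smoothing has to come first, so that the region where the last two zones overlap is already smooth.

## 6. Approximation on open subsets of Euclidean space

**Lemma A.** *Let $Y$ be a smooth CW complex, $n\ge0$, $M\subset\mathbb R^m$ open, $C\subset M$ closed in $M$, and $g:M\to D(Y_n)$ continuous and smooth on an open neighborhood $W$ of $C$. Then there is a homotopy $G:M\times[0,1]\to D(Y_n)$ with $G_0=g$, $G_1:M\to Y_n$ smooth, and $G_t=g$ for all $t$ on a neighborhood of $C$.*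

*Proof.* Induction on $n$. For $n=0$ the space $D(Y_0)$ is discrete, so $g$ is locally constant, hence smooth. Assume the lemma for $n$ (all $M,C,W,g$), and let $g:M\to D(Y_{n+1})$.

**Setup: a depth function and nested neighborhoods.** Define $\nu:D(Y_{n+1})\to[0,1]$ by $\nu=1$ on $Y_n$ and $\nu(\chi_\alpha(v))=|v|$ on $(n+1)$-cells. It is well defined because $\chi_\alpha(S^n)\subset Y_n$, and continuous by Fact 4(c). So $E=\{\nu<1\}$ is open. The quotient map $q$ of Fact 4 restricts to a quotient map $\coprod_\alpha B_\alpha=q^{-1}(E)\to E$, which is bijective, so $E$ is homeomorphic to $\coprod_\alpha B_\alpha$. A map from an open subset of Euclidean space into $E$ is smooth iff it is smooth into $\coprod_\alpha B_\alpha$: a local lift $\chi_\alpha\circ Q$ with values in $E$ must have $\dim\alpha=n+1$ and $Q$ valued in $B$.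

Choose open sets with $C\subset W_1$, $\overline{W_1}\subset W_2$, $\overline{W_2}\subset W_3$, $\overline{W_3}\subset W$ (closures in $M$), and a smooth $a:M\to[0,1]$ with $a=0$ on $W_1$ and $a=1$ on $M\setminus W_2$. The function $a$ switches all modifications off near $C$.

**Step 1: make $g$ smooth deep inside the top cells.** Let $U=g^{-1}(E)$. On $U$ write $g(x)=\chi_{\alpha(x)}(u(x))$ with $\alpha(\cdot)$ locally constant and $u:U\to B\subset\mathbb R^{n+1}$ continuous; $u$ is smooth on $W\cap U$. Note $|u|=\nu g$. Let $\tilde u:U\to\mathbb R^{n+1}$ be smooth with $|\tilde u-u|<\frac1{20}$ (average values of $u$ with a smooth partition of unity subordinate to a cover by small balls). Let $b:M\to[0,1]$ be smooth with $b=1$ on $\{\nu g\le.85\}$ and $b=0$ on $\{\nu g\ge.9\}$. For $s\in[0,1]$ consider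
$$u+s\,ab\,(\tilde u-u).$$
Where $\nu g\ge.9$ it equals $u$; elsewhere it has norm $<.9+.05=.95$. So it stays in $B$. It is stationary on $W_1\cap U$, where $a=0$, and on $\{.9\le\nu g<1\}$, where $b=0$. Keep $\alpha(x)$ unchanged and extend by $g$ outside $U$: on the open set $\{\nu g>.9\}$ the result is $g$, and $U$ and $\{\nu g>.9\}$ cover $M$, so this is a continuous homotopy from $g$ to a map $g_1$, stationary on $W_1$. We record three properties.

- $g_1$ is smooth on $W$. On $W\cap U$ the functions $u,\tilde u,a,b$ are smooth; on $W\cap\{\nu g>.9\}$ we have $g_1=g$.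
- $g_1$ is smooth on $\{\nu g<.85\}$. Since $\overline{W_2}\subset W$, the sets $W$ and $M\setminus\overline{W_2}$ cover $M$. On the part in $W$ use the previous point; on the part in $M\setminus\overline{W_2}$ we have $a=b=1$, so $g_1=\chi_\alpha(\tilde u)$.
- $\{\nu g_1\le.75\}\subset\{\nu g<.85\}$. If $\nu g\ge.9$, then $\nu g_1=\nu g\ge.9$. If $.85\le\nu g<.9$, then $\nu g_1>.85-.05=.8$.

So $g_1$ is smooth on the open set $W':=W\cup\{\nu g<.85\}$, and $\{\nu g_1\le.75\}\subset W'$.

**Step 2: collapse the collars, to push an open set into $Y_n$.** Let $\gamma:\mathbb R\to[0,1]$ be smooth with $\gamma=0$ for $t\le0$ and $\gamma=1$ for $t\ge1$. Define $\kappa:Y_{n+1}\times\mathbb R\to Y_{n+1}$ by $\kappa(y,t)=y$ for $y\in Y_n$ and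
$$\kappa(\chi_\alpha(v),t)=\chi_\alpha\bigl(K(v,\gamma(t))\bigr)$$
on $(n+1)$-cells. It is well defined because $K$ fixes the sphere, and smooth by Fact 2: on cells of dimension $\le n$ it is $\chi_\alpha(v)$, and on $(n+1)$-cells it is $\chi_\alpha$ after a smooth map. By Fact 4 it is continuous on $D(Y_{n+1})\times\mathbb R$. Hence $(x,s)\mapsto\kappa(g_1(x),s\,a(x))$ is a continuous homotopy. It starts at $g_1$ since $K(v,0)=v$, is stationary on $W_1$, and ends at
$$g_2(x)=\kappa(g_1(x),a(x)),$$
which is smooth on $W'$. If $a(x)=1$ and $\nu g_1(x)\ge\frac12$, then $g_2(x)\in Y_n$, since $K(v,1)\in S^n$ for $|v|\ge\frac12$.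

**Step 3: apply the induction hypothesis to that open set.** Let
$$M''=(M\setminus\overline{W_2})\cap\{\nu g_1>.6\},\qquad C''=M''\cap\bigl(\overline{W_3}\cup\{\nu g_1\le.7\}\bigr).$$
$M''$ is open in $\mathbb R^m$, and there $a=1$ and $\nu g_1>\frac12$, so $g_2(M'')\subset Y_n$; by Fact 4(e), $g_2|_{M''}$ is continuous into $D(Y_n)$. $C''$ is closed in $M''$, and $M''\cap W'$ is an open neighborhood of it, because $\overline{W_3}\subset W$ and $\{\nu g_1\le.7\}\subset W'$. On $M''\cap W'$ the map $g_2$ is smooth into $Y_{n+1}$, hence into $Y_n$ by Fact 3. By the induction hypothesis there is a homotopy of $g_2|_{M''}$ in $Y_n$ to a smooth map, stationary near $C''$.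

To extend it over $M$, let $O=W_3\cup\{\nu g_1<.7\}$, an open set. If $x\notin O$, then $x\notin W_3\supset\overline{W_2}$ and $\nu g_1(x)\ge.7$, so $x\in M''$. Thus $M=M''\cup O$. Since $M''\cap O\subset C''$, the homotopy extends to $M$ by being stationary (equal to $g_2$) on $O$. Its end map is smooth on $M''$, and also on $O$, where it is $g_2$ and $O\subset W'$. Hence it is smooth. The homotopy is stationary on $W_1\subset O$.

Concatenate the three homotopies. All are stationary on the neighborhood $W_1$ of $C$. $\square$

**Example.** Run the proof on $g(t)=t$, $M=(-1,1)$, $Y=\Lambda$, $C=W=\emptyset$, so all $W_i=\emptyset$ and $a=1$. Here $u$ is already smooth, so take $\tilde u=u$ and $g_1=g$. Step 2 sends $t\ge0$ to $\chi_+(K(2t-1,1))$ and $t\le 0$ to $\chi_-(K(2t+1,1))$; this equals $0$ for $|t|\le\frac14$ and $\pm1$ for $\pm t\ge\frac34$. On $M''$ the map $g_2$ is locally constant with values in vertices, and Step 3 changes nothing. The collapse has created the waiting interval.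

## 7. Smoothing a continuous map cell by cell

**Proof of Theorem 1.** By Fact 4(d) we may construct an ordinary homotopy. Put $t_n=1-2^{-n}$. Inductively we construct homotopies $H_n:X_n\times[0,1]\to Y$ with:

- $H_n(\cdot,0)=f|_{X_n}$, and $H_n$ stationary for $s\ge t_n$;
- $f_n':=H_n(\cdot,1)$ smooth;
- $H_n$ stationary on $A\cap X_n$, and $H_{n+1}$ extends $H_n$.

Let $H_0$ be stationary; $f'_0=f|_{X_0}$ is smooth because $X_0$ is discrete. Given $H_n$, consider an $(n+1)$-cell $\chi:D\to X$ with $h=\chi|_{S^n}$. If it lies in $A$, put $H_{n+1}(\chi(v),s)=f\chi(v)$; this agrees with $H_n$ on the boundary, since $h(S^n)\subset A$ and $H_n$ is stationary there, and $f\chi$ is smooth because $f|_A$ is. Otherwise proceed as follows.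

**Step (i): carry the boundary homotopy into the cell.** By the homotopy extension property for $(D,S^n)$, extend $f\chi$ on $D\times0$ and $H_n(h\times1)$ on $S^n\times[0,t_n]$ to $D\times[0,t_n]$. Let $g$ be the end map. Then $g|_{S^n}=f_n'h$.

**Step (ii): make the map conical, hence smooth, near the boundary.** Let $\rho(v)=2v$ for $|v|\le\frac12$ and $\rho(v)=v/|v|$ for $|v|\ge\frac12$. The linear homotopy from $\mathrm{id}$ to $\rho$ in the convex set $D$ fixes $S^n$ pointwise, so $g\simeq g_c:=g\rho$ rel $S^n$. On $\{|v|>\frac12\}$ we have $g_c(v)=f_n'h(v/|v|)$, which is smooth, up to and including the boundary.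

**Step (iii): make the map smooth inside, without touching the collar.** By compactness $g_c(D)\subset Y_N$ for some $N$, and by Fact 3 $g_c$ is smooth into $Y_N$ on $\{\frac12<|v|<1\}$. Apply Lemma A to $Y_N$ with $M=B$ and $C=\{\frac34\le|v|<1\}$. The homotopy is stationary near $C$, so it extends stationarily over $\{|v|\ge\frac34\}\subset D$; this is continuous since $B$ and $\{|v|>\frac34\}$ are open and cover $D$. The end map is smooth on $B$, and on $\{|v|>\frac34\}$, where it is $g_c$. So it is smooth on $D$.

Perform (ii) and (iii) during $[t_n,t_{n+1}]$ and remain stationary afterwards. Both are stationary on $S^n$, as is $H_n$ for $s\ge t_n$, so the cell homotopies fit together with $H_n$ to a map $H_{n+1}$ on $X_{n+1}\times[0,1]$. It is continuous by Fact 4(c), and $f'_{n+1}$ is smooth by Fact 2.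

The union $H$ of the $H_n$ is continuous by Fact 4(c), starts at $f$, is stationary on $A$, and ends at $f'=\bigcup f_n'$, which is smooth by Fact 2. $\square$

## 8. Prescribed ends and collared maps

For Theorem 2 the natural attempt is to repeat this argument on the cells $D\times\mathbb R$ for the homotopy $F$, keeping the ends $f_0,f_1$ fixed. It breaks at step (ii). If $\rho$ acts on the disk coordinate, then for times $t$ near the beginning the map $f_0\chi$ is replaced by $f_0\chi\rho$. This is a different map, and need not be smooth: for $X=Y=D^1$ (two vertices, one $1$-cell, $\chi=\mathrm{id}$) and $f_0=\mathrm{id}$ it is $\rho$, which has corners at $|v|=\frac12$. The prescribed ends have been destroyed. The way out is to arrange first that $f_0$ and $f_1$ do not notice a radial reparametrization near the boundary of cells.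

**Definition.** A smooth $f:X\to Z$ is *collared* (relative to $A$) if $f\chi(v)=f\chi(v/|v|)$ for $|v|\ge\frac34$, for every cell $\chi$ of dimension $\ge1$ not in $A$.

For example, $\mathrm{id}:D^1\to D^1$ is not collared, and $v\mapsto K(v,1)$ is, being constant on each component of $\{|v|\ge\frac12\}$.

**Lemma B.** *There is a smooth collared $\Phi:X\to X$ with $\Phi|_A=\mathrm{id}$, smoothly homotopic to $\mathrm{id}_X$ by a homotopy stationary on $A$.*

The difficulty is that when the collar of a cell has been collapsed onto the boundary, the boundary itself has still to be moved, by the collapse of lower cells, and all of this has to be smooth. The proof uses a timetable: lower cells begin to move later. A cell of dimension $n+1$ first collapses its collar, while $X_n$ is still at rest. Once $X_n$ starts to move, the collar already sits on $X_n$ and can ride along.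

*Proof.* Let $\varepsilon_n=2^{-n}$. We construct smooth $L_n:X_n\times\mathbb R\to X_n$ such that $L_{n+1}$ extends $L_n$, $L_n(x,t)=x$ for $t\le\varepsilon_n$ and for $x\in A$, and $L_n(\cdot,1)$ is collared. Set $L_0(x,t)=x$.

**Step 1: the formula on an $(n+1)$-cell.** Given $L_n$, choose $\varepsilon_{n+1}<\delta_n<\varepsilon_n$, a smooth $\sigma:\mathbb R\to[0,1]$ with $\sigma=0$ for $t\le\varepsilon_{n+1}$ and $\sigma=1$ for $t\ge\delta_n$, and a smooth $\eta:\mathbb R\to[0,1]$ with $\eta=0$ on $(-\infty,\frac58]$ and $\eta=1$ on $[\frac34,\infty)$. Put $\omega(r,t)=\varepsilon_n+\eta(r)(t-\varepsilon_n)$. On $(n+1)$-cells in $A$ let $L_{n+1}(\chi(v),t)=\chi(v)$. On the others set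
$$L_{n+1}(\chi(v),t)=\begin{cases}\chi(K(v,\sigma(t)))&\text{on }O_1=\{t<\varepsilon_n\}\text{ and on }O_2=\{|v|<\frac58\},\\[2pt] L_n\bigl(h(v/|v|),\,\omega(|v|,t)\bigr)&\text{on }O_3=\{t>\delta_n,\ |v|>\frac12\}.\end{cases}$$

**Step 2: the formula is consistent and smooth.** A point outside $O_1\cup O_2$ has $t\ge\varepsilon_n>\delta_n$ and $|v|\ge\frac58>\frac12$, so it is in $O_3$: the three open sets cover $D\times\mathbb R$. On $O_3\cap(O_1\cup O_2)$ we have $\sigma(t)=1$ and $|v|>\frac12$, so the first line gives $\chi(v/|v|)=h(v/|v|)$. There also $\omega\le\varepsilon_n$: on $O_1$ because $t<\varepsilon_n$, on $O_2$ because $\eta(|v|)=0$. As $L_n(x,t)=x$ for $t\le\varepsilon_n$, the second line gives $h(v/|v|)$ too. So the map is well defined, and smooth on $D\times\mathbb R$, since each line is smooth on its open set.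

**Step 3: it extends $L_n$.** Let $|v|=1$; the point lies in $O_1\cup O_3$. On $O_1$ the value is $\chi(K(v,\sigma(t)))=h(v)=L_n(h(v),t)$, since $t<\varepsilon_n$. On $O_3$ we have $\eta=1$, so $\omega=t$ and the value is $L_n(h(v),t)$. For a cell in $A$ both $L_n(h(v),t)$ and the new value are $h(v)$. So together with $L_n$ this defines $L_{n+1}$ on $X_{n+1}\times\mathbb R$, smooth by Fact 2.

**Step 4: the required properties.** For $t\le\varepsilon_{n+1}$ we are in $O_1$ with $\sigma=0$, so the value is $\chi(K(v,0))=\chi(v)$. On $A$ the map is stationary. For $t=1$ and $|v|\ge\frac34$ we are in $O_3$, because $\delta_n<\varepsilon_n\le1$, and $\eta=1$ gives $\omega=1$; the value $L_n(h(v/|v|),1)$ is independent of $|v|$. So $L_{n+1}(\cdot,1)$ is collared.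

**Step 5: pass to the union.** The union $L:X\times\mathbb R\to X$ is smooth by Fact 2, $L(x,t)=x$ for $t\le0$, and $L$ is stationary on $A$. Set $\Phi=L(\cdot,1)$. Then $L(x,\tau(t))$ is a smooth homotopy from $\mathrm{id}$ to $\Phi$ with the required end conditions: it is $x$ for $t\le\frac14$ and $\Phi(x)$ for $t\ge\frac34$. $\square$

On a $1$-cell not in $A$ the construction gives $\Phi\chi(v)=\chi(K(v,1))$, since $L_0$ never moves. On a $2$-cell the collar reaches the boundary by time $\delta_1<\frac12$. From time $\frac12$ on the boundary moves by $L_1$, and the part $|v|\ge\frac34$ of the cell moves with it.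

## 9. Smoothing a homotopy with fixed ends

**Proof of Theorem 2.**

**Reduction to collared ends.** By Lemma B, $f_i$ is smoothly homotopic to $f_i\Phi$ by a homotopy stationary on $A$ (compose $f_i$ with the homotopy of Lemma B). The map $f_i\Phi$ is collared and agrees with $f_i$ on $A$. Concatenating continuous homotopies $f_0\Phi\simeq f_0\simeq f_1\simeq f_1\Phi$, we see that $f_0\Phi$ and $f_1\Phi$ are continuously homotopic, stationarily on $A$. If there is a smooth homotopy between these two, stationary on $A$, then Fact 5 gives one from $f_0$ to $f_1$. So we may assume that $f_0,f_1$ are collared. Reparametrizing, assume also $F(x,t)=f_0(x)$ for $t\le\frac38$ and $F(x,t)=f_1(x)$ for $t\ge\frac58$.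

**The induction.** For $n\ge-1$ put
$$t_n=1-2^{-n-1},\qquad a_n=\tfrac14+2^{-n-4},$$
so $t_{-1}=0$, $a_{-1}=\frac38$, and $a_n$ decreases to $\frac14$. Put $X_{-1}=\emptyset$. Inductively we construct continuous $J_n:X_n\times\mathbb R\times[0,1]\to Y$ with:

- $J_n(x,t,0)=F(x,t)$, and $J_n$ stationary in $s$ for $s\ge t_n$;
- $J_n(x,t,s)=f_0(x)$ for $t\le a_n$ and $=f_1(x)$ for $t\ge1-a_n$, for all $s$;
- $F_n':=J_n(\cdot,\cdot,1)$ smooth on $X_n\times\mathbb R$;
- $J_n(x,t,s)=F(x,t)=f_0(x)$ for $x\in A\cap X_n$, and $J_{n+1}$ extends $J_n$.

Here $s$ is the parameter along which the homotopy $F$ is deformed. The shrinking of $a_n$ leaves, at each stage, a margin in which smoothness is already known.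

$J_{-1}$ is the empty map. Given $J_n$, let $\chi:D=D^{n+1}\to X$ be an $(n+1)$-cell with boundary map $h$. If it lies in $A$, set $J_{n+1}(\chi(v),t,s)=f_0\chi(v)$; this fits with $J_n$ on the boundary, and $f_0=f_1$ on $A$. Otherwise proceed as follows. For $n+1=0$ all conditions on $S^{-1}=\emptyset$ and on $|v|$ are void, step (ii) is empty with $g_c=g$, and $B\times\mathbb R=\mathbb R$.

**Step (i): carry the boundary deformation into the cell, with the ends fixed.** Let $Z=D\times[a_n,1-a_n]$. On $Z\times0$ prescribe $F(\chi\times1)$; over $S^n\times[a_n,1-a_n]$ prescribe $J_n(h\times1\times1)$ for $s\in[0,t_n]$; over $t=a_n$ and $t=1-a_n$ prescribe $f_0\chi$ and $f_1\chi$. These agree on overlaps. At $s=0$: $J_n(h(v),t,0)=F(h(v),t)$, and $F(\chi(v),a_n)=f_0\chi(v)$, $F(\chi(v),1-a_n)=f_1\chi(v)$ since $a_n\le\frac38$. At $|v|=1$, $t=a_n$: $J_n(h(v),a_n,s)=f_0h(v)$, and similarly at $1-a_n$. By the homotopy extension property for $(Z,\partial Z)$ there is an extension to $Z\times[0,t_n]$. Extend it further by $f_0\chi$ for $t\le a_n$ and by $f_1\chi$ for $t\ge1-a_n$; this is continuous, starts at $F(\chi\times1)$, and agrees with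 $J_n$ over $S^n$. The end map $g:D\times\mathbb R\to Y$ satisfies $g=F_n'(h\times1)$ on $S^n\times\mathbb R$, $g=f_0\chi$ for $t\le a_n$, and $g=f_1\chi$ for $t\ge1-a_n$.

**Step (ii): make the map conical near $|v|=1$, using that the ends are collared.** Let $\rho(v)=v$ for $|v|\le\frac34$ and
$$\rho(v)=\min\bigl(1,\,2|v|-\tfrac34\bigr)\frac{v}{|v|}\qquad\text{for }|v|\ge\tfrac34 .$$
At $|v|=\frac34$ the two agree, and $\rho(v)=v/|v|$ for $|v|\ge\frac78$. Put $\rho_s=(1-s)\,\mathrm{id}+s\rho$. It fixes $S^n$ and $\{|v|\le\frac34\}$ pointwise; on $\{|v|\ge\frac34\}$ it preserves directions and keeps the norm in $[\frac34,1]$. Since $f_i$ is collared, for $|v|\ge\frac34$ we get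
$$f_i\chi(\rho_s(v))=f_i\chi(v/|v|)=f_i\chi(v),$$
so $f_i\chi\rho_s=f_i\chi$ on all of $D$. Hence $g\circ(\rho_s\times1)$ is a homotopy from $g$ to $g_c=g(\rho\times1)$ that is stationary on $S^n\times\mathbb R$ and on $\{t\le a_n\}\cup\{t\ge1-a_n\}$. On $\{|v|>\frac78\}$ we have $g_c(v,t)=F_n'(h(v/|v|),t)$, which is smooth. On $\{t<a_n\}$ and $\{t>1-a_n\}$ we have $g_c=f_i\chi$, $i=0,1$ respectively, which is smooth.

**Step (iii): make the map smooth inside, keeping the collar and the ends.** The set $g_c(D\times\mathbb R)=g_c(D\times[0,1])$ is compact, because $g_c$ does not depend on $t$ for $t\le a_n$ or for $t\ge1-a_n$. So it lies in some $Y_N$. Apply Lemma A to $M=B\times\mathbb R$ and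
$$C=\{\tfrac{15}{16}\le|v|<1\}\cup\{t\le a_{n+1}\}\cup\{t\ge1-a_{n+1}\}.$$
Since $a_{n+1}<a_n$, the set $\{\frac78<|v|<1\}\cup\{t<a_n\}\cup\{t>1-a_n\}$ is an open neighborhood of $C$ in $M$; by step (ii) and Fact 3, $g_c$ is smooth into $Y_N$ there. The resulting homotopy is stationary near $C$, so it extends stationarily over $\{|v|\ge\frac{15}{16}\}\subset D\times\mathbb R$. The end map is smooth on $B\times\mathbb R$ and, being $g_c$ there, on $\{|v|>\frac{15}{16}\}$; so it is smooth on $D\times\mathbb R$. For $t\le a_{n+1}$ and $t\ge1-a_{n+1}$ nothing has moved.

Perform (ii) and (iii) during $s\in[t_n,t_{n+1}]$ and remain stationary afterwards. Both are stationary over $S^n$, matching $J_n$, which is stationary for $s\ge t_n$. This defines $J_{n+1}$ with all required properties: it is continuous by Fact 4(c) with locally compact Hausdorff factor $\mathbb R\times[0,1]$, and $F_{n+1}'$ is smooth by Fact 2.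

**The limit.** The union $F'=\bigcup F_n':X\times\mathbb R\to Y$ is smooth by Fact 2. As $a_n>\frac14$ for all $n$, it equals $f_0$ for $t\le\frac14$ and $f_1$ for $t\ge\frac34$. On $A$ it equals $f_0(x)$ for all $t$. So it is a smooth homotopy from $f_0$ to $f_1$, stationary on $A$. $\square$

With this the Main Theorem is proved, by the deduction in Section 3. By transitivity it also holds for all diffeological spaces that are smoothly homotopy equivalent to smooth CW complexes; the space $T$ of Section 3 shows that "smooth CW complex" cannot be weakened to "diffeological space".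

## 10. The equivalence of homotopy categories

**Theorem 3.** *$D$ induces an equivalence from the category of smooth CW complexes and smooth homotopy classes of smooth maps to the category of topological CW complexes and homotopy classes of continuous maps. In particular $[X,Y]_{\rm smooth}\to[X,Y]_{\rm cont}$ is bijective for all smooth CW complexes $X,Y$.*

*Proof.* The functor is full by Theorem 1 and faithful by Theorem 2. It remains to show that every CW complex $\mathcal K$ is homotopy equivalent to $D(X)$ for some smooth CW complex $X$. We construct $X_n$ and homotopy equivalences $e_n:\mathcal K_n\to D(X_n)$, each extending the previous one, starting with $X_0=\mathcal K_0$ and $e_0=\mathrm{id}$.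

**Step 1: smooth attaching maps.** Given $e_n$ and attaching maps $\varphi_\alpha:S^n\to \mathcal K_n$, apply Lemma A to $x\mapsto e_n\varphi_\alpha(x/|x|)$ on $M=\mathbb R^{n+1}\setminus0$ with $C=\emptyset$ and target $D(X_n)$, and restrict to $S^n$. This gives a homotopy $G^\alpha$ with $G^\alpha_0=e_n\varphi_\alpha$ and $G^\alpha_1=h_\alpha:S^n\to X_n$ smooth. Let $X_{n+1}$ be obtained by attaching disks along the $h_\alpha$. Define $e_{n+1}$ to be $e_n$ on $\mathcal K_n$ and, on the cell $\alpha$,
$$v\mapsto\chi_\alpha(2v)\ \text{ for }|v|\le\tfrac12,\qquad v\mapsto G^\alpha\bigl(v/|v|,\,2-2|v|\bigr)\ \text{ for }\tfrac12\le|v|\le1 .$$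
At $|v|=\frac12$ both give $h_\alpha(v/|v|)$, and at $|v|=1$ the value is $e_n\varphi_\alpha(v)$, so $e_{n+1}$ is well defined and continuous.

**Step 2: $e_{n+1}$ is a homotopy equivalence.** It is the composite
$$\mathcal K_n\cup_\varphi\textstyle\coprod D^{n+1}\to D(X_n)\cup_{e_n\varphi}\coprod D^{n+1}\xrightarrow{\ \psi_G\ }D(X_n)\cup_h\coprod D^{n+1}=D(X_{n+1}),$$
where the first map is $e_n$ on $\mathcal K_n$ and the identity on disks, and $\psi_G$ is the identity on $D(X_n)$ and is given on disks by the two formulas of Step 1. The first map is a homotopy equivalence by the gluing lemma for cofibrations. That $\psi_G$ is one is the invariance of the homotopy type under homotopies of attaching maps (Hatcher, *Algebraic Topology*, Prop. 0.18 and its proof). Here is the argument, with the index $\alpha$ suppressed. Let $G^-_s=G_{1-s}$, and let $\psi_{G^-}$ be the analogous map in the other direction. On a disk, $\psi_{G^-}\psi_G$ is $v\mapsto 4v$ (a point of the disk) for $|v|\le\frac14$, and $G(v/|v|,p(|v|))$ for $|v|\ge\frac14$, where $p(r)=4r-1$ on $[\frac14,\frac12]$ and $p(r)=2-2r$ on $[\frac12,1]$. Since $p(\frac14)=p(1)=0$, replacing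 $p$ by $(1-\lambda)p$, $\lambda\in[0,1]$, is a homotopy rel $D(X_n)$. It ends at the map that is $4v$ for $|v|\le\frac14$ and $e_n\varphi(v/|v|)$, the image of the boundary point $v/|v|$ of the disk, for $|v|\ge\frac14$. That map is induced by a self-map of the disk fixing $S^n$, which is linearly homotopic to the identity rel $S^n$. So $\psi_{G^-}\psi_G\simeq\mathrm{id}$, and $\psi_G\psi_{G^-}\simeq\mathrm{id}$ in the same way with $G$ and $G^-$ exchanged.

**Step 3: the limit.** Let $e:\mathcal K\to D(X)$ be the union of the $e_n$. A map of a sphere into $D(X)$ lies in some $X_n$ by compactness, and so comes, up to homotopy, from $\mathcal K_n$. If a sphere in $\mathcal K_n$ becomes null-homotopic in $D(X)$, the null-homotopy lies in some $X_m$ with $m\ge n$, and so the sphere is null-homotopic in $\mathcal K_m$. With base points, and likewise for path components, this shows that $e$ induces isomorphisms on homotopy groups. By Whitehead's theorem $e$ is a homotopy equivalence. $\square$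

**Corollary (smooth Whitehead theorem).** *A smooth map $f:X\to Y$ of smooth CW complexes is a smooth homotopy equivalence iff $D(f)$ is a weak homotopy equivalence.*

*Proof.* "Only if" is clear, as $D$ turns smooth homotopy equivalences into homotopy equivalences. Conversely, $D(X)$ and $D(Y)$ are CW complexes, so Whitehead's theorem gives a continuous homotopy inverse $h$ of $D(f)$. Take a smooth $h'\simeq h$ by Theorem 1. Then $fh'$ and $h'f$ are smooth and continuously homotopic to identities, hence smoothly homotopic to them by Theorem 2. $\square$
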